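# Every planar graph has circular separation dimension at most two: a tiled rectangle read twice

## A tiling and its two sweep orders

Cut the square $D=[0,3]\times[0,3]$ into five rectangles:
$$A=[0,2]\times[0,1],\quad B=[2,3]\times[0,2],\quad C=[1,3]\times[2,3],\quad E=[0,1]\times[1,3],\quad M=[1,2]\times[1,2].$$
Write a rectangle as $u=[u_L,u_R]\times[u_B,u_T]$ (left, right, bottom, top). Two rectangles are *in contact* if they share a segment of positive length. The contacts here are $AB,BC,CE,EA$ and $MA,MB,MC,ME$, so the contact graph is a wheel with hub $M$.

Now list the rectangles twice. For the first list, start at the lower left corner and add rectangles one at a time so that the union stays closed under moving left and moving down. For the second list, do the mirror image, starting at the lower right corner: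
$$<_1:\ A,E,M,B,C\qquad\qquad <_2:\ B,A,M,C,E .$$
For two elements of a set carrying two linear orders write
$$u\nearrow v\ \text{ if } u<_1v \text{ and } u<_2v,\qquad\qquad u\searrow v\ \text{ if } u<_1v\text{ and } v<_2u .$$
Both relations are transitive, and two distinct elements are related by exactly one of them, in exactly one direction. In the example
$$A\nearrow E,\ A\nearrow M,\ A\nearrow C,\ B\nearrow C,\ M\nearrow C;\qquad A\searrow B,\ E\searrow M,\ E\searrow B,\ E\searrow C,\ M\searrow B .$$
Look at the picture: whenever $u\nearrow v$, the rectangle $v$ lies above $u$ (that is, $u_T\le v_B$), and whenever $u\searrow v$, it lies to the right of $u$ (that is, $u_R\le v_L$). The two orders together encode the geometry of the tiling.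

Here is what the pair of orders is for. Take the contacts $AB$ and $CE$. In $<_1$ these four rectangles appear as $A,E,B,C$, so the two pairs alternate. In $<_2$ they appear as $B,A,C,E$, and the pairs do not alternate. The same holds for every two disjoint contacts: the pairs fail to alternate in at least one of the two orders. Indeed $\{B,C\},\{A,E\}$ appear as $A,E,B,C$ in $<_1$. For the spokes, $<_1$ separates $\{M,A\},\{B,C\}$; $\{M,B\},\{A,E\}$; $\{M,C\},\{A,E\}$; $\{M,E\},\{B,C\}$, and $<_2$ separates $\{M,A\},\{C,E\}$; $\{M,B\},\{C,E\}$; $\{M,C\},\{A,B\}$; $\{M,E\},\{A,B\}$. Those are all ten disjoint pairs. We shall make this work for every tiling, then for points placed where three tiles meet, and finally for every planar graph.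

## Circular separation on planar graphs

Graphs are finite and simple.

**Definition.** Two edges are *disjoint* (or non-adjacent) if they share no endpoint. A pair of disjoint edges of $G=(V,E)$ is *separated* in a circular ordering of $V$ if the endpoints of the two edges do not alternate in it. The *circular separation dimension* $\pi^\circ(G)$ is the minimum number of circular orderings of $V$ such that every pair of disjoint edges is separated in at least one of them. (We always use at least one ordering.)

We take two facts as known: $\pi^\circ(G)\le 3$ for every planar $G$, and $\pi^\circ(G)=1$ if and only if $G$ is outerplanar. One direction of the second is easy to see: put the vertices on a circle in the given order and draw the edges as chords; disjoint chords cross exactly when their ends alternate. So for a planar graph that is not outerplanar, $\pi^\circ(G)\in\{2,3\}$. The problem, from Arpitha P. Bharathi, Minati De and Abhiruk Lahiri, "Circular Separation Dimension of a Subclass of Planar Graphs", arXiv:1612.09436 (2016), is to prove or disprove that two orders always suffice. They do.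

**Theorem.** Every planar graph $G$ satisfies $\pi^\circ(G)\le 2$. Hence, for planar $G$, $\pi^\circ(G)=1$ if $G$ is outerplanar and $\pi^\circ(G)=2$ otherwise.

Only one further result is quoted without proof, a classical theorem on tilings (Theorem R in the last section).

A linear order is read as a circular one by closing it up. Disjoint pairs $\{\alpha,\beta\},\{\gamma,\delta\}$ alternate in it iff exactly one of $\gamma,\delta$ lies strictly between $\alpha$ and $\beta$ in the linear order. Reversing an order changes nothing. Given two orders, we say that two disjoint pairs **conflict** if they alternate in *both*. The goal is two orders in which no disjoint edges conflict.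

The smallest case is $K_4$. It has three pairs of disjoint edges. In a circular order of four vertices exactly one of them alternates: the one formed by the two pairs of opposite vertices. So one order fails, and two orders work precisely when a fixed vertex $w$ has *different* opposite vertices in them. Remember this; it will drive the gluing argument.

The naive plan would be to represent all of a planar graph by a tiling. This already breaks down at $K_4$. Intervals that pairwise intersect have a common point (the largest left end is at most the smallest right end). Applying this to both coordinates shows that *pairwise intersecting axis-parallel rectangles have a common point* (Helly for boxes). So four rectangles pairwise in contact all meet at one point, and we shall exclude such points. Hence $K_4$ is not a contact graph of the tilings we use, and a vertex inside a triangle is a genuine obstacle. The way around it has two parts: insides of triangles are glued in afterwards, and one edge of the outer triangle is removed before tiling.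

## Cutting along triangles

A *triangulation* is a simple plane graph with at least 3 vertices all of whose faces, the outer one included, are bounded by 3-cycles. Deleting edges or vertices does not increase $\pi^\circ$, and a planar graph with at least 3 vertices is a spanning subgraph of a triangulation. (With fewer than 3 vertices there are no disjoint edges.) So it suffices to treat triangulations.

**Proposition B.** Let $H$ be a triangulation and $a,b,c$ any labelling of its outer vertices. There are linear orders $W_1,W_2$ of the inner vertices such that the circular orders $(a,W_1,b,c)$ and $(a,W_2,c,b)$ have no conflicting disjoint edges of $H$.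

This implies $\pi^\circ(G)\le2$ for all planar $G$. The prescribed shape at $a,b,c$ is what makes an induction possible. Inductively we want to replace the inside of each triangle by one vertex $w_f$, order, and then put the inside back. So we need orders that already take care of the edges at $w_f$.

**Proposition A.** Let $K$ be a triangulation with at least 4 vertices and outer triangle $abc$ in which every 3-cycle other than $abc$ bounds an inner face. Let $K^+$ arise by adding, for every inner face $f$, a vertex $w_f$ adjacent to the three vertices of $f$. There are linear orders $<_1,<_2$ of $V(K^+)$ without conflicting disjoint edges of $K^+$, such that $<_1$ begins with $c,a$ and ends with $b$, and $<_2$ begins with $b,a$ and ends with $c$.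

As circular orders these are $(c,a,W,b)=(a,W,b,c)$ and $(b,a,W',c)=(a,W',c,b)$. We now deduce B from A, by induction on $|V(H)|$. If $H$ has no inner vertices, it is a triangle and has no disjoint edges. Let $H$ have an inner vertex.

**Step 1: discs of triangles do not cross.** We show that the closed discs bounded by two distinct 3-cycles $C,C'$ are nested or have disjoint interiors. If they share an edge $uv$, then $C=uvx$, $C'=uvy$ with $x\ne y$. The three paths $uv$, $uxv$, $uyv$ form a theta graph with three faces, each bounded by two of the paths. If the outer face is bounded by $uxv\cup uyv$, the discs of $C,C'$ have disjoint interiors. Otherwise one of $C,C'$ bounds the outer face and its disc contains the other. If $C,C'$ share no edge, they share at most one vertex, since two common vertices would give a common edge. Each cycle minus that vertex is connected and misses the other cycle, so it lies entirely inside or entirely outside the other. If one lies inside the other, the discs are nested. If each lies outside the other, the open disc of $C$ is connected and misses $C'$. It is not inside $C'$, since otherwise $C$ would lie in the closed disc of $C'$. So it is outside, and the interiors are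 disjoint.

**Step 2: the skeleton $K$.** The purpose is to cut out the maximal triangles with something inside. Let $\mathcal T$ be the set of 3-cycles of $H$ that are $\ne abc$, have a vertex in their open disc, and are maximal under inclusion of discs among such cycles. By Step 1 and maximality, distinct members of $\mathcal T$ have discs with disjoint interiors. No vertex of a member $T'$ lies in the open disc of another member $T$: near such a vertex, the interior of $T'$ would meet the open disc of $T$. Let $K$ be $H$ minus all vertices in open discs of members of $\mathcal T$. We check the hypotheses of Proposition A.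

* $K$ is a triangulation with outer triangle $abc$. The vertices of each $T\in\mathcal T$ remain. Its open disc contains no vertex of $K$ and no edge of $K$, since such an edge would be parallel to an edge of $T$. So the inner faces of $K$ are the members of $\mathcal T$ and the inner faces of $H$ outside their discs.
* $|V(K)|\ge4$. If $\mathcal T=\emptyset$ then $K=H$ has an inner vertex. Otherwise some $T\in\mathcal T$ is different from $abc$, has a vertex outside $\{a,b,c\}$, and this vertex belongs to $K$.
* Let $C\neq abc$ be a 3-cycle of $K$. If its open disc contained a vertex of $K$, the disc of $C$ would lie in that of some member of $\mathcal T$, and that vertex would have been deleted. So the open disc of $C$ contains no vertex of $K$, hence no edge (it would be parallel to an edge of $C$), and $C$ bounds an inner face.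

**Step 3: put the insides back.** Let $\sigma,\tau$ be the circular orders that Proposition A gives for $K$. For an inner face $f=xyz$ of $K$ let $H_f$ be the part of $H$ in the closed disc of $f$. It is a triangulation. It has fewer vertices than $H$: since $|V(K)|\ge 4$, the cycle $abc$ does not bound an inner face, so $f\ne abc$ misses one of $a,b,c$, and this vertex lies outside the closed disc of $f$.

The set $\{w_f,x,y,z\}$ induces a $K_4$ in $K^+$. As $\sigma,\tau$ have no conflict, the vertex opposite $w_f$ in $\sigma$ (among these four) differs from the one opposite in $\tau$. Call these vertices $c'$ and $b'$ respectively, and let $a'$ be the third. Then, up to reflection, $\sigma$ and $\tau$ restrict to $(a',w_f,b',c')$ and $(a',w_f,c',b')$. This is exactly the shape in Proposition B. Let $W_1,W_2$ be the orders of the inner vertices of $H_f$ given by induction for the labelling $a',b',c'$. Replace $w_f$ in $\sigma$ by $W_1$ and in $\tau$ by $W_2$, each reversed where the restriction is the reflected one. If $H_f$ has no inner vertices, delete $w_f$. Do this for all $f$. No $w_f$ is one of $a,b,c$, so the shapes $(a,\cdot,b,c)$ and $(a,\cdot,c,b)$ are preserved.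

**Step 4: there is no conflict.** Let $e_1,e_2$ be disjoint edges of $H$.

* If both have an endpoint in the open disc of the same $f$, both lie in $H_f$. The two orders restricted to $V(H_f)$ are, up to reflection, those of Proposition B for $H_f$. There is no conflict, by induction.
* If some $e_i$ has both ends in the open disc of some $f$ and the other edge has no end there, the ends of $e_i$ lie in an interval that avoids the other edge. They do not alternate, in either order.
* Otherwise no edge has both ends in one open disc, and no open disc contains ends of both edges. Map the inner vertices of each $H_f$ to $w_f$. An edge with an end in the open disc of $f$ has its other end on $f$, so it goes to an edge $w_fx$ of $K^+$; an edge with both ends in $V(K)$ is an edge of $K$. So $e_1,e_2$ go to disjoint edges of $K^+$, and alternation is unchanged because each $w_f$ was replaced by an interval. There is no conflict. $\square$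

It remains to prove Proposition A. This is where tilings enter.

## Segments of a tiling and their heights

Let $D=[0,X]\times[0,Y]$ be tiled by finitely many rectangles, **no point lying in four of them**. *Segments* are the maximal horizontal or vertical line segments in the union of the rectangle boundaries that do not lie in $\partial D$. Two perpendicular segments cannot cross at a point interior to both, since four rectangles would meet there.

Let $S=[s_1,s_2]\times\{\eta\}$ be a horizontal segment. The rectangles just below $S$ have their top sides at height $\eta$, and by maximality these sides are contained in $S$. The same holds above. So $S$ is tiled from below by the top sides of rectangles $p_1,\dots,p_m$ and from above by the bottom sides of rectangles $q_1,\dots,q_n$, both listed from left to right. If $s_1>0$, the points just left of $(s_1,\eta)$ on the same height are not in any boundary, by maximality. So $(s_1,\eta)$ lies in the relative interior of the right side of a single further rectangle, and is a corner of $p_1$ and $q_1$. The same holds at $s_2$.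

**Genericity.** Without changing the contacts we may assume that distinct horizontal segments have distinct heights and distinct vertical segments have distinct abscissae.

*Proof.* We shift one segment slightly and check that nothing else changes. Let $S$ be as above, and let $\varepsilon>0$ be less than half of every positive difference of values $u_B,u_T$. Raise the tops of all $p_i$ and the bottoms of all $q_j$ to $\eta+\varepsilon$. This transfers the strip $[s_1,s_2]\times[\eta,\eta+\varepsilon]$ from the $q_j$ to the $p_i$, so we again have a tiling.

Contacts: whether $p_i,q_j$ touch along $S$ depends only on abscissae. The contacts $p_ip_{i+1}$ and $q_jq_{j+1}$ persist. Beside an end of $S$ not on $\partial D$ there is, at heights in $[\eta,\eta+\varepsilon]$, only one rectangle; it reaches from below $\eta$ to above $\eta+2\varepsilon$, so it touches both $p_1,q_1$ (respectively $p_m,q_n$) before and after. All other contacts are untouched.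

No four rectangles meet: at points of the shifted segment the same rectangles meet as at the corresponding points of $S$. A point of the strip strictly below the shifted segment lies in at most two rectangles if its abscissa is strictly between $s_1$ and $s_2$; at an end of $S$ it lies only in $p_1$ or $p_m$ and possibly the one further rectangle. Elsewhere nothing changed.

Choose $\varepsilon$ so that $\eta+\varepsilon$ is not the height of another segment. Treat the horizontal segments one after another, then the vertical ones in the same way; moves of vertical segments do not change heights. $\square$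

## Sweeping from a corner, and how to break ties

Sweeping from the lower left corner means choosing rectangles one at a time so that the union of the chosen ones is always a *down-set* of $D$ (closed under decreasing coordinates). Is every such sweep, together with a mirrored one, good enough? No. Let
$$v=[0,2]\times[0,1],\quad p=[2,4]\times[0,1],\quad u=[0,1]\times[1,2],\quad q=[1,4]\times[1,2].$$
The order $v,p,u,q$ is a sweep from the lower left, and $p,v,q,u$ is a sweep from the lower right. The contacts $\{p,q\}$ and $\{u,v\}$ alternate in both orders. The trouble is the tie between $p$ and $u$: both could come after $v$, they lie diagonally, and the bottom of $u$ is on the same line as the top of $p$. Had we taken $u$ before $p$, the first order would be $v,u,p,q$ and would separate the two contacts. The next lemma says that such ties can always be broken consistently.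

**Lemma 1.** There is a linear order $<_1$ on the rectangles such that

(a) $u\ne v$, $u_L<v_R$ and $u_B<v_T$ imply $u<_1v$;

(b) $q_B=p_T$ and $q_R\le p_L$ imply $q<_1p$;

(c) $r_L=l_R$ and $r_T\le l_B$ imply $r<_1l$.

*Proof.* Throughout, $\varepsilon$ is a sufficiently small positive number.

**Step 1: any sweep gives (a).** Let $A$ be the union of the chosen rectangles, always a down-set. Suppose $v$ is chosen and $u$ is not. The point $(u_L+\varepsilon,u_B+\varepsilon)\le(v_R,v_T)$ lies in $A$ and in the interior of $u$, a contradiction. We repeatedly use this kind of contradiction: *a point of $A$ is never interior to an unchosen rectangle.*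

**Step 2: the staircase and its corners.** We list the candidates for the next choice. Let $A\ne D$ be a down-set. Its height function $h$ is a nonincreasing step function. Write
$$0\le\xi_0<\xi_1<\dots<\xi_k=X,\qquad Y=\eta_0>\eta_1>\dots>\eta_k\ge0,$$
with $h=\eta_i$ on $(\xi_{i-1},\xi_i)$ and $h=Y$ on $(0,\xi_0)$; here $k\ge1$. Let $u_i$ be the unchosen rectangle containing $(\xi_{i-1}+\varepsilon,\eta_i+\varepsilon)$. Its lower left corner is $(\xi_{i-1},\eta_i)$, since the points near this corner slightly left of $x=\xi_{i-1}$, or slightly below $y=\eta_i$, are in $A$ or outside $D$.

If $(u_i)_R\le\xi_i$ and $(u_i)_T\le\eta_{i-1}$, then $A\cup u_i$ is a down-set. Indeed let $x\le(u_i)_R$, $y\le(u_i)_T$. If $x<\xi_{i-1}$, the point $(x,y)$ is in $A$, because $y\le\eta_{i-1}$. If $x\ge\xi_{i-1}$, it is in $A$ when $y<\eta_i$ and in $u_i$ when $y\ge\eta_i$.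

For $1\le i<k$ two configurations are impossible.

* (F1) Not both $(u_i)_R>\xi_i$ and $(u_{i+1})_T>\eta_i$: otherwise $u_i$ and $u_{i+1}$ overlap near $(\xi_i+\varepsilon,\eta_i+\varepsilon)$.
* (F2) Not both $(u_i)_R=\xi_i$ and $(u_{i+1})_T=\eta_i$: otherwise four rectangles meet at $(\xi_i,\eta_i)$, namely $u_i$, $u_{i+1}$, the chosen rectangle at $(\xi_i-\varepsilon,\eta_i-\varepsilon)$, and the rectangle at $(\xi_i+\varepsilon,\eta_i+\varepsilon)$. The last is unchosen and differs from $u_i$, which ends at $\xi_i$, and from $u_{i+1}$, which ends at $\eta_i$.

**Step 3: which corner to fill.** We define a waiting relation that encodes both the down-set condition and the ties. For $1\le i<k$ say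

* *$i+1$ waits for $i$* if $(u_{i+1})_T>\eta_i$, or $(u_{i+1})_T=\eta_i$ and $(u_i)_R\le\xi_i$;
* *$i$ waits for $i+1$* if $(u_i)_R>\xi_i$, or $(u_i)_R=\xi_i$ and $(u_{i+1})_T\le\eta_i$.

Not both happen: two strict inequalities contradict (F1), two equalities contradict (F2), and a strict inequality in one contradicts the side condition in the equality case of the other. Let $j$ be minimal such that $j$ does not wait for $j+1$; it exists, since $k$ waits for nothing on its right. If $j\ge2$, then $j-1$ waits for $j$, so $j$ does not wait for $j-1$. Hence $(u_j)_R\le\xi_j$ (clear if $j=k$) and $(u_j)_T\le\eta_{j-1}$ (clear if $j=1$). Choose $u_j$ next; $A$ stays a down-set.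

**Step 4: property (b).** Suppose $p=u_j$ is chosen while $q$ is still unchosen, $q_B=p_T$ and $q_R\le p_L=\xi_{j-1}$. If $p_T<\eta_{j-1}$, the point $(q_R-\varepsilon,q_B+\varepsilon)$ is in $A$ and interior to $q$, a contradiction. So $q_B=p_T=\eta_{j-1}$. As $q_B<Y$, we get $j\ge2$. Also $q_L\ge\xi_{j-2}$, otherwise $(q_L+\varepsilon,q_B+\varepsilon)\in A$ is interior to $q$. Now $u_{j-1}$ has lower left corner $(\xi_{j-2},\eta_{j-1})$, so it has the same bottom height as $q$ and starts no further right. Hence $u_{j-1}=q$ or $(u_{j-1})_R\le q_L$. In both cases $(u_{j-1})_R\le q_R\le\xi_{j-1}$. Together with $(u_j)_T=\eta_{j-1}$ this says that $j$ waits for $j-1$, a contradiction.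

**Step 5: property (c).** Suppose $l=u_j$ is chosen while $r$ is still unchosen, $r_L=l_R\le\xi_j$ and $r_T\le l_B=\eta_j$. If $l_R<\xi_j$, the point $(r_L+\varepsilon,r_T-\varepsilon)\in A$ is interior to $r$, a contradiction. So $l_R=\xi_j=r_L<X$ and $j<k$. Moreover $r_B\ge\eta_{j+1}$, otherwise $(r_L+\varepsilon,r_B+\varepsilon)\in A$ is interior to $r$. As $u_{j+1}$ has lower left corner $(\xi_j,\eta_{j+1})$ and the same left side as $r$, either $u_{j+1}=r$ or $(u_{j+1})_T\le r_B$. So $(u_{j+1})_T\le r_T\le\eta_j$, and $j$ waits for $j+1$, a contradiction. $\square$

Let $<_2$ be the order from Lemma 1 applied to the mirror image under $x\mapsto-x$. In the original coordinates: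

(a$'$) $u\ne v$, $u_R>v_L$ and $u_B<v_T$ imply $u<_2v$;

(b$'$) $q_B=p_T$ and $q_L\ge p_R$ imply $q<_2p$;

(c$'$) $l_R=r_L$ and $l_T\le r_B$ imply $l<_2r$.

The next lemma restates all this through $\nearrow$ and $\searrow$. From here on only its five properties matter.

**Lemma 2.**

(P1) $u\nearrow v\Rightarrow u_T\le v_B$.

(P2) $u\searrow v\Rightarrow u_R\le v_L$.

(P3) If $p_T=q_B$ and $p\nearrow q$, then $p_L<q_R$ and $q_L<p_R$.

(P4) If $l_R=r_L$ and $l\searrow r$, then $l_B<r_T$ and $r_B<l_T$.

(P5) If $u_T\le v_B$ and the $x$-interiors overlap, then $u\nearrow v$. If $u_R\le v_L$ and the $y$-interiors overlap, then $u\searrow v$.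

*Proof.* (P1): suppose $v_B<u_T$. Since not $v<_1u$, (a) gives $v_L\ge u_R$. Since not $v<_2u$, (a$'$) gives $v_R\le u_L$. Then $u_R\le v_L<v_R\le u_L$, a contradiction. (P2): suppose $v_L<u_R$. Since not $v<_1u$, (a) gives $v_B\ge u_T$. Since not $u<_2v$, (a$'$) gives $u_B\ge v_T$. Then $v_B\ge u_T>u_B\ge v_T$, a contradiction. (P3): if $p_R\le q_L$, then $q<_2p$ by (b$'$); if $q_R\le p_L$, then $q<_1p$ by (b); neither allows $p\nearrow q$. (P4): if $l_T\le r_B$, then $l<_2r$ by (c$'$); if $r_T\le l_B$, then $r<_1l$ by (c); neither allows $l\searrow r$. (P5): in the first case (a) and (a$'$) give $u<_1v$ and $u<_2v$. In the second, (a) gives $u<_1v$ and (a$'$) gives $v<_2u$. $\square$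

**Symmetries.** To shorten case distinctions, note that the set of properties (P1)–(P5) is invariant under

* $\rho$: rotation by $180^\circ$, both orders reversed (both $\nearrow$ and $\searrow$ are reversed);
* $\mu$: mirror $x\mapsto-x$, orders exchanged ($\nearrow$ is kept, $\searrow$ is reversed);
* $\theta$: transposition $(x,y)\mapsto(y,x)$, $<_2$ reversed ($\nearrow$ and $\searrow$ are exchanged, and so are (P1),(P3) with (P2),(P4)).

Conflicts and genericity are invariant too. In the next two sections only (P1)–(P5), the tiling and genericity are used, so all three symmetries are available there.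

## Points placed at junctions

Faces of the graph correspond to points where three tiles meet, and the vertices $w_f$ must be inserted into the orders there. We first find a position condition under which such insertions create no conflict, except possibly among points on a common segment.

**Definition.** A *junction* is a point $\tau=(\tau_1,\tau_2)$ in the interior of $D$ lying in three rectangles, its *triple*. The angles around $\tau$ add up to $360^\circ$, so one of the three has $\tau$ in the relative interior of a side and the other two have $\tau$ as a corner. The junction is *horizontal* if that side is horizontal, otherwise *vertical*. It *lies on* the segment containing that side; the perpendicular segment through $\tau$ ends at $\tau$.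

For example, in the tiling of the first section $(1,1)$ lies in $A,E,M$ and is interior to the top side of $A$, so it is a horizontal junction.

At a horizontal junction let $(p,q)$ be the rectangles at its lower left and upper left, and $(\hat p,\hat q)$ those at its lower right and upper right. Then $\{p,q,\hat p,\hat q\}$ is the triple (two of the four coincide), $p,q$ are in contact, $\hat p,\hat q$ are in contact, and
$$\min(p_R,q_R)=\tau_1=\max(\hat p_L,\hat q_L),\qquad p_T=q_B=\hat p_T=\hat q_B=\tau_2 .$$

**Definition.** We insert *extra elements* into both orders. An extra element $w$ is *admissible* for a horizontal junction $\tau$ if $p\nearrow w\nearrow q$ and $\hat p\nearrow w\nearrow\hat q$. For vertical $\tau$ we use the $\theta$-image: $l\searrow w\searrow r$ for the lower and for the upper (left, right)-pair at $\tau$.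

In the example, an element put between $M$'s predecessor and $M$ in both orders ($A,E,w,M,B,C$ and $B,A,w,M,C,E$) satisfies $A\nearrow w\nearrow M$ and, since $w<_1E$ fails, not $w\nearrow E$; it is not admissible for $(1,1)$. But $A,w,E,M,B,C$ and $B,A,w,M,C,E$ is admissible: $A\nearrow w\nearrow E$ and $A\nearrow w\nearrow M$.

These notions are invariant under $\rho,\mu,\theta$. A basic fact: if $p$ is below $q$ in contact, then

$$\text{no rectangle } v \text{ satisfies } p\nearrow v\nearrow q, \tag{E}$$

as (P1) would give $p_T\le v_B<v_T\le q_B=p_T$.

An admissible element behaves, against rectangles, like the point $\tau$: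

**Lemma 3.** If $w$ is admissible for $\tau$, then for every rectangle $v$: $w\nearrow v\Rightarrow\tau_2\le v_B$; $v\nearrow w\Rightarrow v_T\le\tau_2$; $w\searrow v\Rightarrow\tau_1\le v_L$; $v\searrow w\Rightarrow v_R\le\tau_1$.

*Proof.* The four statements are permuted by $\theta$, so let $\tau$ be horizontal. If $w\nearrow v$, then $p\nearrow v$, so $\tau_2=p_T\le v_B$. If $v\nearrow w$, then $v\nearrow q$, so $v_T\le q_B=\tau_2$.

Let $w\searrow v$. Then $v\ne p,q$, and $p<_1w<_1v$, $v<_2w<_2q$. If $q<_1v$, then $q\searrow v$, so $v_L\ge q_R\ge\tau_1$. If $v<_1q$, then $v\nearrow q$, so $p\nearrow v$ is impossible by (E), and $p<_1v$ forces $v<_2p$; thus $p\searrow v$ and $v_L\ge p_R\ge\tau_1$.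

Let $v\searrow w$. Then $v\ne\hat p,\hat q$, and $v<_1w<_1\hat q$, $\hat p<_2w<_2v$. If $v<_1\hat p$, then $v\searrow\hat p$, so $v_R\le\hat p_L\le\tau_1$. If $\hat p<_1v$, then $\hat p\nearrow v$, so $v\nearrow\hat q$ is impossible by (E), and $v<_1\hat q$ forces $\hat q<_2v$; thus $v\searrow\hat q$ and $v_R\le\hat q_L\le\tau_1$. $\square$

The following lemma is the center of the proof.

**Lemma 4.** Let $p$ be below $q$ in contact, $\eta=p_T=q_B$, and let $z$ be an extra element with $p\nearrow z\nearrow q$. Let $\{g,g'\}$ be a pair not containing $z$, where $g$ is a rectangle and $g'$ is either a rectangle in contact with $g$, or an extra element admissible for a junction $\tau'\in g$ with $\tau'_2\ne\eta$. Then $\{z,q\}$ does not conflict with $\{g,g'\}$ if $q\notin\{g,g'\}$, and $\{p,z\}$ does not conflict with $\{g,g'\}$ if $p\notin\{g,g'\}$.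

*Proof.* The symmetry $\rho$ exchanges the two statements, so consider only $\{z,q\}$.

**Step 1: what $g$ and $g'$ look like.** We unify the two kinds of $g'$. Treat an extra $g'$ as the degenerate rectangle $\{\tau'\}$. By Lemma 3, the conclusions of (P1),(P2) hold for $g'$ versus rectangles. Also $g\cap g'\ne\emptyset$ as closed sets. Neither $g$ nor $g'$ lies in $\mathrm{Box}=\{v:p\nearrow v\nearrow q\}$: for rectangles this is (E), and for extra $g'$ it would give $\eta=p_T\le\tau_2'\le q_B=\eta$.

**Step 2: the shape of a conflict.** Suppose there is a conflict. In each order exactly one of $g,g'$ is strictly between $z$ and $q$. It is not the same one in both orders: such an element $v$ satisfies $p\nearrow z\nearrow v\nearrow q$, so it is in Box. So $\{g,g'\}=\{u,v\}$ with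
$$z<_1u<_1q,\ u \text{ not } <_2\text{-between};\qquad z<_2v<_2q,\ v\text{ not }<_1\text{-between}.$$
As $p<_1z$ and $p<_2z$, we have $u,v\ne p$. There are two possibilities for each of $u$ and $v$.

* (uA) $q<_2u$. Then $u\searrow q$ and $p\nearrow u$, so $u_R\le q_L$ and $u_B\ge\eta$.
* (uB) $u<_2z$. Then $u\nearrow q$. Since $u\notin\mathrm{Box}$ and $p<_1u$, we have $u<_2p$. So $p\searrow u$, and $p_R\le u_L$, $u_T\le\eta$.
* (vA) $v<_1z$. Then $v\nearrow q$. Since $v\notin\mathrm{Box}$ and $p<_2v$, we have $v<_1p$. So $v\searrow p$, and $v_R\le p_L$, $v_T\le\eta$.
* (vB) $q<_1v$. Then $q\searrow v$ and $p\nearrow v$, so $q_R\le v_L$ and $v_B\ge\eta$.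

**Step 3: each combination is impossible.** We use $u\cap v\ne\emptyset$.

uA and vB: $u_R\le q_L<q_R\le v_L$, so $u\cap v=\emptyset$.

uB and vA: $v_R\le p_L<p_R\le u_L$, so $u\cap v=\emptyset$.

uA and vA: $u_B\ge\eta\ge v_T$, so $u_B=\eta=v_T$. Neither is extra, as $\tau'_2\ne\eta$. Here $p\nearrow u$ with $p_T=u_B$, and $v\nearrow q$ with $v_T=q_B$, so (P3) gives $p_L<u_R$ and $q_L<v_R$. Hence $p_L<u_R\le q_L<v_R\le p_L$, a contradiction.

uB and vB: similarly $u_T=\eta=v_B$ and both are rectangles. (P3) for $u\nearrow q$ and $p\nearrow v$ gives $u_L<q_R$ and $v_L<p_R$. Hence $p_R\le u_L<q_R\le v_L<p_R$, a contradiction. $\square$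

The tie-breaking property (P3) is used exactly in the last two combinations. In the failed example above, $p,q,u,v$ were in the combination uA, vA.

**Corollary.** Disjoint contact pairs of rectangles do not conflict.

*Proof.* By $\theta$ let one of them be $\{p,q\}$ with $p$ below $q$; then $p\nearrow q$ by (P5). Insert an auxiliary $z$ immediately after $p$ in both orders, so $p\nearrow z\nearrow q$. By Lemma 4, $\{z,q\}$ does not conflict with the other pair. As $z$ is next to $p$, which is not in the other pair, neither does $\{p,q\}$. $\square$

**Lemma 5.** Let $w,w'$ be admissible for distinct junctions $\tau,\tau'$, and let $g\ne g'$ be rectangles of the triples of $\tau,\tau'$ respectively. If $\tau,\tau'$ are not (both horizontal on the same horizontal segment, or both vertical on the same vertical segment), then $\{w,g\}$ and $\{w',g'\}$ do not conflict.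

*Proof.* Each junction is contained in a horizontal segment, possibly as an endpoint. By genericity a junction has height $\eta$ iff it is contained in the horizontal segment of height $\eta$. Likewise for abscissae. By $\theta$ we may let $\tau$ be horizontal, on $S$ of height $\eta$. Every $g$ of its triple belongs to one of the two contacts $(p,q),(\hat p,\hat q)$. So Lemma 4 applies with $z=w$ and the pair $\{g',w'\}$, unless $\tau'_2=\eta$, that is, $\tau'\in S$.

If $\tau'\in S$, then $\tau'$ is not horizontal: its own horizontal segment would be $S$, which the hypothesis excludes. So it is vertical, on some $V'$. Use the $\theta$-image of Lemma 4 with $z=w'$ and the pair $\{g,w\}$. It applies if $\tau_1$ is not the abscissa of $V'$, that is, if $\tau\notin V'$. And indeed $V'\cap S=\{\tau'\}$ while $\tau\in S$, $\tau\ne\tau'$. $\square$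

## Junctions on a common segment

What Lemma 5 leaves open is a question of fine placement along one segment. There we fix the positions explicitly.

Let $S$ be a horizontal segment, $p_1,\dots,p_m$ below it and $q_1,\dots,q_n$ above it, from left to right. Write $\le_1,\le_2$ for "equal or earlier".

(S1) $p_i<_1p_{i+1}$, $p_{i+1}<_2p_i$, $q_j<_1q_{j+1}$, $q_{j+1}<_2q_j$. This is (P5) for neighbors side by side.

(S2) If $p_i,q_j$ are in contact, then $p_i\nearrow q_j$, by (P5). If $p_{i,R}\le q_{j,L}$, then $p_i\searrow q_j$: here $q_j\nearrow p_i$ is excluded by (P1), $q_j\searrow p_i$ by (P2), and $p_i\nearrow q_j$ by (P3).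

Each horizontal junction on $S$ has either one rectangle above and two below, or one below and two above. This sorts the junctions on $S$ into groups.

**Lower group of $q_j$.** Let $p_\alpha,\dots,p_\beta$ ($\alpha<\beta$) be the rectangles below $S$ in contact with $q_j$. For $\alpha\le i<\beta$ the junction of $p_i,p_{i+1},q_j$ gets $w_i$, placed *immediately after $p_\beta$ in $<_1$ and immediately after $p_\alpha$ in $<_2$*. Inside the group, for $i<i'$: $w_{i'}<_1w_i$ and $w_i<_2w_{i'}$.

**Upper group of $p_i$.** Let $q_\gamma,\dots,q_\delta$ ($\gamma<\delta$) be the rectangles above $S$ in contact with $p_i$. For $\gamma\le j<\delta$ the junction of $p_i,q_j,q_{j+1}$ gets $v_j$, placed *immediately before $q_\gamma$ in $<_1$ and immediately before $q_\delta$ in $<_2$*. Inside the group, for $j<j'$: $v_{j'}<_1v_j$ and $v_j<_2v_{j'}$.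

"Immediately" means: with only extra elements in between. In the gap between consecutive rectangles $x,y$ of an order, elements placed "after $x$" precede those placed "before $y$"; otherwise ties between different groups are broken arbitrarily, groups staying together.

For vertical segments use the $\theta$-image. With left rectangles $l_1,l_2,\dots$ and right rectangles $r_1,r_2,\dots$ listed from bottom to top:

* *left group of $r$* (contacts $l_\alpha,\dots,l_\beta$, $\alpha<\beta$): immediately after $l_\beta$ in $<_1$, immediately before $l_\alpha$ in $<_2$;
* *right group of $l$* (contacts $r_\gamma,\dots,r_\delta$, $\gamma<\delta$): immediately before $r_\gamma$ in $<_1$, immediately after $r_\delta$ in $<_2$;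
* within a group, an element of larger index (higher junction) precedes one of smaller index, in both orders.

*These elements are admissible.* For a lower group, by (S1) and (S2), $p_i,p_{i+1}\le_1p_\beta<_1w_i<_1q_j$ and $p_i,p_{i+1}\le_2p_\alpha<_2w_i<_2q_j$. For an upper group, $p_i<_1v_j<_1q_\gamma\le_1q_j,q_{j+1}$ and $p_i<_2v_j<_2q_\delta\le_2q_j,q_{j+1}$. The vertical case is the $\theta$-image.

*The rules are invariant under $\mu$.* It reverses the left-right numbering and exchanges the orders. So "after $p_\beta$ in $<_1$, after $p_\alpha$ in $<_2$" and "before $q_\gamma$ in $<_1$, before $q_\delta$ in $<_2$" are preserved, as are the inner orders and the tie rule. Left and right groups of vertical segments are interchanged, consistently with their rules.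

**Lemma 6.** Let $w\ne w'$ be extra elements of horizontal junctions on the same $S$ (or of vertical ones on the same $V$), with standard placement, and $g\ne g'$ rectangles of their triples. Then $\{w,g\},\{w',g'\}$ do not conflict.

*Proof.* By $\theta$ consider $S$. In each case we name an order in which the pairs do not alternate. "Nested" and "separated" below describe two ways of not alternating in a linear order: one pair inside the other, or one pair entirely before the other.

**Case (i): same lower group.** Let $w_i,w_{i'}$ with $i<i'$, $q=q_j$. Let $a\in\{i,i+1\}$, $b\in\{i',i'+1\}$, with $a\ne b$ when both $p_a,p_b$ are used; then $a<b$.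

* $\{w_i,p_a\},\{w_{i'},p_b\}$: $p_a<_1p_b<_1w_{i'}<_1w_i$, nested.
* $\{w_i,q\},\{w_{i'},p_b\}$: $p_b<_1w_{i'}<_1w_i<_1q$, separated.
* $\{w_i,p_a\},\{w_{i'},q\}$: $p_a<_2w_i<_2w_{i'}<_2q$, separated.

**Case (ii): same upper group.** Let $v_j,v_{j'}$ with $j<j'$, $p=p_i$. Let $c\in\{j,j+1\}$, $d\in\{j',j'+1\}$, with $c\ne d$ when both $q_c,q_d$ are used; then $c<d$.

* $\{v_j,q_c\},\{v_{j'},q_d\}$: $v_j<_2v_{j'}<_2q_d<_2q_c$, nested.
* $\{v_j,p\},\{v_{j'},q_d\}$: $p<_2v_j<_2v_{j'}<_2q_d$, separated.
* $\{v_j,q_c\},\{v_{j'},p\}$: $p<_1v_{j'}<_1v_j<_1q_c$, separated.

**Case (iii): two lower groups.** Let them belong to $q_j$ (contacts $p_\alpha,\dots,p_\beta$) and $q_{j'}$ (contacts $p_{\alpha'},\dots,p_{\beta'}$), $j<j'$; then $\beta\le\alpha'<\beta'$. Let $w$ be in the first group and $w'$ in the second. As $q_{j',L}\ge q_{j,R}>p_{\beta,L}=p_{\beta-1,R}$, (S2) gives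
$$q_{j'}<_2p_{\beta-1}\le_2p_\alpha<_2w<_2q_j .$$
Also $w'$ and all rectangles of its triple are $\le_2q_{j'}$.

* $\{w,q_j\}$ versus $\{w',\cdot\}$: separated in $<_2$.
* $\{w,p_a\},\{w',q_{j'}\}$: $p_a<_1w<_1p_{\beta'}<_1w'<_1q_{j'}$, since $w$ is immediately after $p_\beta$ and $\beta<\beta'$; separated.
* $\{w,p_a\},\{w',p_b\}$, $a\ne b$: here $a\le\beta\le\alpha'\le b$, so $a<b$. If $b>\beta$: $p_a<_1w<_1p_b<_1w'$, separated. If $b=\beta$, then $\alpha'=\beta$ and $a\le\beta-1$. As $w'$ is immediately after $p_{\alpha'}=p_\beta$ in $<_2$, we get $p_b<_2w'<_2p_{\beta-1}\le_2p_a<_2w$, separated.

**Case (iv): two upper groups.** Let them belong to $p_i$ (contacts $q_\gamma,\dots,q_\delta$) and $p_{i'}$ (contacts $q_{\gamma'},\dots,q_{\delta'}$), $i<i'$; then $\gamma<\delta\le\gamma'<\delta'$. Let $v$ be in the first group and $v'$ in the second. As $q_{\gamma'+1,L}=q_{\gamma',R}>p_{i',L}\ge p_{i,R}$, (S2) gives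
$$p_{i'}<_2v'<_2q_{\delta'}\le_2q_{\gamma'+1}<_2p_i<_2v,$$
and the upper rectangles of the triple of $v$ come after $v$ in $<_2$.

* $\{v,\cdot\}$ versus $\{v',p_{i'}\}$: separated in $<_2$.
* $\{v,p_i\},\{v',q_d\}$: $p_i<_1v<_1q_\gamma<_1v'<_1q_d$, since $v'$ is immediately before $q_{\gamma'}$ and $\gamma<\gamma'$; separated.
* $\{v,q_c\},\{v',q_d\}$, $c\ne d$: here $c\le\delta\le\gamma'\le d$, so $c<d$. If $c<\gamma'$: $v<_1q_c<_1v'<_1q_d$, separated. If $c=\gamma'$: then $d\ge\gamma'+1$ and $v'<_2q_d\le_2q_{\gamma'+1}<_2v<_2q_c$, separated.

**Case (v): a lower and an upper group.** Let $w$ be in the lower group of $q_j$ ($p_\alpha,\dots,p_\beta$, $\alpha<\beta$) and $v$ in the upper group of $p_i$ ($q_\gamma,\dots,q_\delta$, $\gamma<\delta$). If $\alpha<i<\beta$, the top of $p_i$ lies in the bottom of $q_j$, so $p_i$ touches only $q_j$ and $\gamma=\delta$, impossible. So $i\le\alpha$ or $i\ge\beta$, and by $\mu$ we may assume $i\ge\beta$. If $i=\beta$, then $\gamma=j$, since $q_j$ also touches $p_{\beta-1}$. If $i>\beta$, then $p_{i,L}\ge q_{j,R}$ and $\gamma>j$. In both cases $\delta>j$.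

For $k>j$ we have $q_{k,L}\ge q_{j,R}>p_{\beta,L}=p_{\beta-1,R}$, so $q_k<_2p_{\beta-1}$ by (S2). Hence
$$p_i<_2v<_2q_\delta<_2p_{\beta-1}\le_2p_\alpha<_2w<_2q_j .$$
In $<_1$ we have $w<_1v$. For $i>\beta$: $w<_1p_i<_1v$. For $i=\beta$: $w$ is placed after $p_\beta$ and $v$ before $q_\gamma=q_j$, with $p_\beta<_1q_j$. If a rectangle lies between $p_\beta$ and $q_j$, then $w$ is before it and $v$ after it. If not, both are in the same gap and the tie rule applies.

* $\{w,q_j\}$ versus $\{v,g'\}$, $g'\ne q_j$: $g'=p_i$ or $g'=q_k$ with $k>j$, and $v,g'<_2p_{\beta-1}<_2w,q_j$, separated.
* $\{w,p_a\},\{v,q_k\}$: $p_a<_1w<_1v<_1q_k$, separated.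
* $\{w,p_a\},\{v,p_i\}$, $a\ne i$: if $i>\beta$, then $p_a<_1w<_1p_i<_1v$, separated. If $i=\beta$, then $a\le\beta-1$ and $p_\beta<_2v<_2p_{\beta-1}\le_2p_a<_2w$, separated. $\square$

## A frame around the tiling

Proposition A prescribes the ends of both orders. We get them from a frame, at the price of a few non-standard placements. From now on the tiling has the following form: $c$ and $b$ are full-height strips at the left and right end of $D$. Between them are $a$ (bottom) and $t$ (top), each spanning from $c$ to $b$. Between $a$ and $t$ there is a rectangle $R_0$ tiled by *inner* rectangles, or $R_0$ is absent and $a,t$ are in contact. By (a) and (a$'$), on rectangles,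
$$<_1:\ c,a,\dots,t,b,\qquad\qquad <_2:\ b,a,\dots,t,c .$$

Let $V_c$ be the right side of $c$, with right rectangles $r_1=a,r_2,\dots,r_n=t$ from bottom to top, and $r:=r_2$. Let $V_b$ be the left side of $b$, with left rectangles $l_1=a,l_2,\dots,l_m=t$, and $r':=l_2$. Then $r$ and $r'$ are the leftmost and rightmost rectangles above $a$.

Standard placement cannot be used everywhere: the right group of $c$ would go immediately before $r_1=a$ in $<_1$, that is, between $c$ and $a$, and $<_1$ would not begin with $c,a$. So all junctions get extra elements with standard placement **except** those on $V_c$ and $V_b$, which are treated as follows.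

* Junctions of $(c,r_i,r_{i+1})$, $i\ge2$ (the *$c$-group*): immediately before $r_2$ in $<_1$, immediately after $t$ in $<_2$, inner order as in a right group.
* $\mu$-symmetrically the *$b$-group* of $(l_i,l_{i+1},b)$, $i\ge2$: immediately after $t$ in $<_1$, immediately before $l_2$ in $<_2$, inner order as in a left group.
* The junction of $c,a,r$: element $w_c$, **directly** after $a$ in $<_1$ and directly after $r$ in $<_2$, with nothing at all in between.
* The junction of $a,b,r'$: element $w_b$, directly after $r'$ in $<_1$ and directly after $a$ in $<_2$, with nothing at all in between.

Finally add one more element $w_0$, joined to $b,c,t$: directly before $b$ in $<_1$ and directly before $c$ in $<_2$, with nothing at all in between. (It will serve the face $bct$, which the tiling does not show because $b$ and $c$ are not in contact.)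

These requirements do not clash. In $<_1$ they concern the places after $a$, after $r'$ and before $b$; in $<_2$ the places after $r$, after $a$ and before $c$. When $r'=t$ (respectively $r=t$), $w_0$ is put at the far end of the last gap. Inserting $w_c,w_b,w_0$ does not change the relative positions of the other elements, so statements about those remain valid.

If $R_0$ is absent, the whole construction reads
$$<_1:\ c,a,w_c,t,w_b,w_0,b,\qquad\qquad <_2:\ b,a,w_b,t,w_c,w_0,c .$$
For instance $\{w_c,c\}$ and $\{a,t\}$ alternate in $<_1$ but not in $<_2$.

*The $c$- and $b$-groups are admissible.* For $w$ in the $c$-group at $(c,r_i,r_{i+1})$ we have $c<_1w<_1r_2\le_1r_i<_1r_{i+1}$ and $r_i<_2r_{i+1}\le_2t<_2w<_2c$, because $r_i\nearrow r_{i+1}$ by (P5). So $c\searrow w\searrow r_i$ and $c\searrow w\searrow r_{i+1}$. The $b$-group is the $\mu$-image. Call all extra elements other than $w_c,w_b,w_0$ *regular*; they are admissible.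

*Lemma 6 also holds for the $c$-group and the $b$-group.* The $c$-group is the only regular group on $V_c$, as $c$ is the only left rectangle there. Let $v_i,v_{i'}$, $i<i'$, be elements of it, at $(c,r_i,r_{i+1})$ and $(c,r_{i'},r_{i'+1})$. Then $v_{i'}<_1v_i$ and $v_{i'}<_2v_i$. Let $x\in\{i,i+1\}$, $y\in\{i',i'+1\}$.

* $\{v_i,r_x\},\{v_{i'},r_y\}$, $x\ne y$ (so $x<y$): $r_x<_2r_y<_2v_{i'}<_2v_i$, nested.
* $\{v_i,c\},\{v_{i'},r_y\}$: $r_y<_2v_{i'}<_2v_i<_2c$, separated.
* $\{v_i,r_x\},\{v_{i'},c\}$: $c<_1v_{i'}<_1v_i<_1r_x$, separated.

The $b$-group is the $\mu$-image.

**Claim 1.** In $<_1$ all extra elements lie after $c,a$ and before $b$. In $<_2$ they lie after $b,a$ and before $c$.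

*Proof.* An element placed immediately after or immediately before an inner rectangle, or immediately before or after $t$, satisfies the claim, as one sees from the two lists of rectangles. So we only check what the elements are attached to. Lower groups: $p_\alpha,p_\beta$ are inner, since $b,c,t$ lie below no segment, and $a$ is the only rectangle below its segment, so it belongs to no lower group with $\alpha<\beta$. Upper groups: $q_\gamma,q_\delta$ are inner or $t$, since $a,b,c$ lie above no segment. Left groups of rectangles $\ne b$ and right groups of rectangles $\ne c$: the relevant $l_\alpha,l_\beta$, respectively $r_\gamma,r_\delta$, are inner. Indeed $a,t$ are left rectangles only on $V_b$ and right rectangles only on $V_c$, and where $c$ (respectively $b$) is a left (respectively right) rectangle it is the only one. The $c$- and $b$-group are attached to $r_2$, $l_2$ and $t$, and $r_2,l_2$ are inner or $t$. Finally, $w_c,w_b,w_0$ satisfy the claim by inspection. $\square$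

**Claim 2.** No conflicts occur among disjoint pairs from: contact pairs, $\{b,c\}$, and the pairs joining each extra element to the three rectangles of its triple ($\{b,c,t\}$ for $w_0$).

*Proof.*

**Step 1: the pair $\{b,c\}$.** In $<_1$ everything lies between $c$ and $b$, so nothing alternates with it.

**Step 2: contacts and regular elements.** Here the lemmas do the work. Contact pair versus contact pair: the Corollary. Regular extra pair versus contact pair: Lemma 4 or its $\theta$-image, with $z$ the regular element; its pair $\{z,g\}$ belongs to one of the two contacts at its junction. Regular versus regular: the junctions are distinct, and Lemma 5 applies, or Lemma 6 with its version for the $c$- and $b$-group.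

**Step 3: $w_c$ versus any pair.** The pair $\{w_c,a\}$ alternates with nothing in $<_1$, and $\{w_c,r\}$ with nothing in $<_2$, being consecutive there. Consider $\{w_c,c\}$. In $<_1$ the order starts $c,a,w_c$, so only $a$ lies strictly between, and a conflicting pair is $\{a,s\}$ with $s\ne c,w_c$. Since $a<_2r<_2w_c$, a conflict requires $w_c<_2s<_2c$. We list the other partners $s$ of $a$: $b$, which is first in $<_2$; the rectangles above $a$, namely $q_1=r,\dots,q_k$ from left to right, all $\le_2r$ by (S1); the upper group of $a$ (if $k\ge2$), placed immediately before $q_k$ in $<_2$, hence before $r$; and $w_b$, directly after $a$ in $<_2$, hence before $r$. All are $<_2w_c$. No conflict.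

**Step 4: $w_b$ versus any pair.** This is the $\mu$-image of Step 3; the whole construction is $\mu$-symmetric, exchanging $b,c$ and $w_b,w_c$.

**Step 5: $w_0$ versus any pair.** The pair $\{w_0,b\}$ is consecutive in $<_1$ and $\{w_0,c\}$ in $<_2$. Consider $\{w_0,t\}$. In each order only extra elements lie strictly between $t$ and $w_0$. Every pair contains at most one extra element, so in a conflict the same extra $e\ne w_0$ lies between in both orders, and $t\nearrow e$. For regular $e$ with junction $\tau$, Lemma 3 gives $Y=t_T\le\tau_2$, impossible since $\tau$ is interior to $D$. And $w_c<_1t$, $w_b<_2t$, because they come directly after $a$ there. No conflict. $\square$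

## From the triangulation to the framed tiling

**Theorem R** (Koźmiński–Kinnen, *Networks* 15 (1985) 145–157; Bhasker–Sahni, *Algorithmica* 3 (1988) 247–278; see Kant–He, *Theoret. Comput. Sci.* 172 (1997) 175–193). Let $Q$ be a plane graph with outer face a 4-cycle $(a,b,t,c)$, all inner faces triangles, every 3-cycle bounding an inner face, and at least one inner vertex. Then a rectangle $R_0$ can be tiled by rectangles $R_v$ ($v$ an inner vertex), no four meeting at a point, such that inner vertices are adjacent iff their rectangles share a segment of positive length, and $v$ is adjacent to $c,b,a,t$ iff $R_v$ has a segment of positive length on the left, right, bottom, top side of $R_0$, respectively.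

As a small example, the wheel of the first section without its hub's neighbors being tiles, that is, one inner vertex $v$ joined to $a,b,t,c$, is represented by the single rectangle $R_v=R_0$.

*Proof of Proposition A.* Let $K$ be as in the proposition.

**Step 1: remove the edge $bc$.** This opens the outer triangle to the quadrangle that Theorem R needs. Let $bct$ be the inner face at $bc$, and $Q=K-bc$. As $|V(K)|\ge4$, $t\ne a$. So the outer face of $Q$ is bounded by the 4-cycle $a,b,t,c$, and its inner faces are triangles. Every 3-cycle of $Q$ is a 3-cycle of $K$ other than $abc$ and $bct$, which contain $bc$; hence it bounds an inner face of $Q$.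

**Step 2: build the tiling.**

* If $at\in E(K)$, this edge splits the quadrangle into the triangles $abt$ and $atc$. Both are 3-cycles $\neq abc$, so they bound inner faces and $V(K)=\{a,b,c,t\}$. Take the frame with $R_0$ absent. Its contacts are $ca,ct,ba,bt,at$, the edges of $Q$.
* If $at\notin E(K)$, then $Q$ has an inner vertex, since a quadrangle triangulated without inner vertices needs the chord $at$ or $bc$. Take the frame around the tiling of Theorem R. No four rectangles meet at a point: at each corner of $R_0$, and at each boundary point of $R_0$ where two inner rectangles meet, only three rectangles meet.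

In both cases the contacts of the tiling are exactly the edges of $Q$. By genericity we may assume the tiling generic; the moves there shift whole segments and so preserve the form of the frame.

**Step 3: faces are junctions.** We match the vertices $w_f$ with extra elements. For an inner face $f=xyz$ of $Q$, the three closed rectangles pairwise intersect, so by Helly for boxes they have a common point. A point of $\partial D$ lies in at most two rectangles, because only the frame reaches $\partial D$. So this point is interior to $D$, and it is a junction with triple $\{x,y,z\}$. Distinct inner faces of $Q$ have distinct vertex sets, since an inner face is the open disc of its 3-cycle; so they give distinct junctions. Let $w_f$ be the extra element of this junction, and for $f=bct$ let $w_f=w_0$; delete unused extra elements, if any.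

**Step 4: read off the orders.** The edges of $K^+$ are then contact pairs, $\{b,c\}$, and pairs joining extra elements to the rectangles of their triples. By Claim 2, $<_1,<_2$ have no conflicting disjoint edges of $K^+$. By Claim 1 and the orders of the rectangles, $<_1$ begins with $c,a$ and ends with $b$, and $<_2$ begins with $b,a$ and ends with $c$. $\square$

Proposition A implies Proposition B by the gluing argument, and Proposition B gives $\pi^\circ(G)\le2$ for every planar graph $G$. With the fact that $\pi^\circ(G)=1$ exactly for outerplanar $G$, the Theorem follows: the statement that the circular separation dimension of a planar graph is at most two is true. $\blacksquare$
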